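\title{Inverse limits of separative exchange rings along surjections}

\begin{abstract}
We prove that the inverse limit of a sequence of separative regular rings, or of separative exchange rings, along surjective homomorphisms is separative. This answers a question posed by Ara, Goodearl, O'Meara, Pardo and Perera. Separativity at each level gives isomorphisms between the base changes of two projective modules, and the obstruction to making them compatible lies in $K_1$. We normalize the isomorphisms against a fixed stable isomorphism over the limit, and we show that over a separative exchange ring a unit of a quotient with trivial $K_1$-class lifts to a unit with trivial $K_1$-class. We also show that the projective modules that become isomorphic to a given one at every level are classified by a group $\varprojlim^1K_1$, which can be nonzero even for regular rings.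
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are associative and unital, ring homomorphisms preserve $1$, and modules are right modules. A ring $R$ is \emph{(von Neumann) regular} if every $a\in R$ has an \emph{inner inverse}, that is, an element $b$ with $a=aba$; it is \emph{unit-regular} if $b$ can always be chosen to be a unit. A module $M$ has the \emph{finite exchange property} if, whenever $G=M'\oplus N=C_1\oplus\dots\oplus C_n$ with $M'\cong M$, there are submodules $C_j'\subseteq C_j$ with $G=M'\oplus C_1'\oplus\dots\oplus C_n'$. (For vector spaces: extend a basis of $M'$ by vectors taken from bases of the $C_j$.) A ring is an \emph{exchange ring} if its finitely generated projective modules have the finite exchange property. Regular rings are exchange rings.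

A ring $R$ is \emph{separative} if for all finitely generated projective $R$-modules $A$ and $B$,
\[
A\oplus A\cong A\oplus B\cong B\oplus B\ \Longrightarrow\ A\cong B .
\]
This is a condition on the commutative monoid $\mathcal V(R)$ of isomorphism classes of finitely generated projective modules under $\oplus$: it says that $2a=a+b=2b$ implies $a=b$. It is a weak form of cancellation. A cancellative monoid has it. So does the monoid of cardinals $\le\aleph_0$ under addition, which is far from cancellative. It fails in the monoid $\{0,a,b,\infty\}$ in which any two nonzero elements add up to $\infty$. The duality $\operatorname{Hom}(-,R)$ shows that the condition is left-right symmetric.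

A \emph{tower} is an inverse system $(R_i,f_i)_{i\ge1}$ of rings and homomorphisms $f_i\colon R_{i+1}\to R_i$, and its limit is
\[
\varprojlim R_i=\Big\{(x_i)\in\prod_iR_i:\ f_i(x_{i+1})=x_i\ \text{for all } i\Big\}.
\]
Our starting point is the following known result.

\begin{theorem}[see \cite{AGOPP}]\label{thm:known}
Let $(R_i,f_i)_{i\ge1}$ be a tower in which every $f_i$ is surjective. If every $R_i$ is regular, then $\varprojlim R_i$ is regular. The same is true for unit-regular rings and for exchange rings.
\end{theorem}

The question posed in \cite{AGOPP} is whether this theorem also holds for separative regular rings and for separative exchange rings: \emph{if every $f_i$ is surjective and every $R_i$ is separative regular, or separative exchange, is $\varprojlim R_i$ separative?} The answer is yes.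

\begin{theorem}\label{thm:main}
Let $(R_i,f_i)_{i\ge1}$ be a tower in which every $f_i$ is surjective and every $R_i$ is a separative regular (respectively, separative exchange) ring. Then $\varprojlim R_i$ is separative, and it is regular (respectively, exchange).
\end{theorem}

An element of an inverse limit is built one level at a time, so the basic tool is that a tower of nonempty sets with surjective maps has a nonempty limit. For regularity one applies it to the sets of inner inverses. Let $I$ be an ideal of a ring $R'$ such that every element of $I$ has an inner inverse in $I$; this holds if $R'$ is regular, since $x=xyx$ implies $x=x(yxy)x$. Let $a,b\in R'$ with $x=a-aba\in I$, and write $x=xyx$ with $y\in I$. Since $x=a(1-ba)=(1-ab)a$,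
\begin{equation}\label{eq:inner}
a=a\big(b+(1-ba)y(1-ab)\big)a .
\end{equation}
So an inner inverse modulo $I$ lifts to an inner inverse, and the regular case of Theorem~\ref{thm:known} follows.

For separativity, let $A$ and $B$ be projective modules over $R=\varprojlim R_i$ as in the definition, with base changes $A_i$ and $B_i$ to $R_i$. The natural sets are now the sets $\operatorname{Iso}(A_i,B_i)$ of isomorphisms. They are nonempty because $R_i$ is separative, and a point of their limit is an isomorphism $A\to B$. Two isomorphisms $A_i\to B_i$ differ by a unit of $S_i=\operatorname{End}(A_i)$, so the transition maps are surjective exactly when units lift along $S_{i+1}\to S_i$. For the tower $R_i=T_1\times\dots\times T_i$ of partial products they do, and Theorem~\ref{thm:main} is immediate. In general they do not: a linear operator of nonzero index is invertible modulo finite rank but is not a finite-rank perturbation of an invertible operator. The failure is serious enough to produce a tower of separative regular rings and a module $B\not\cong R$ with $B_i\cong R_i$ for all $i$ (Example~\ref{ex:toeplitz}). One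 might therefore expect a counterexample.

What saves the theorem is that the hypothesis provides an isomorphism $\varphi\colon A\oplus A\to B\oplus A$ over $R$ itself, whose base changes are compatible at all levels. Each $\alpha\in\operatorname{Iso}(A_i,B_i)$ can be compared with it through the class of $(\alpha\oplus1)^{-1}\varphi_i$ in $K_1(S_i)$. We keep only those $\alpha$ for which this class vanishes. Two such isomorphisms differ by a unit of trivial $K_1$-class, and the main technical result (Proposition~\ref{prop:key}) is that such units lift to units of the same kind.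

Section~\ref{sec:model} shows the argument for operators modulo finite rank, where the obstruction is the index. Section~\ref{sec:lift} lifts units of trivial class to units by an index theory for exchange rings. Section~\ref{sec:pullback} uses this to show that certain pullbacks are separative; applied to the double $S\times_{S/I}S$, this improves the lifting result and proves Theorem~\ref{thm:main} in Section~\ref{sec:towers}. Section~\ref{sec:fibers}, which the main theorem does not need, computes the fibers of $\mathcal V(R)\to\varprojlim\mathcal V(R_i)$.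

\section{Background}\label{sec:background}

We write $X\lesssim Y$ if $X$ is isomorphic to a direct summand of $Y$, and $\operatorname{add}(M)$ for the category of modules $X$ with $X\lesssim M^n$ for some $n$. We use the modular law in this form: if $G=C'\oplus H$ and $C'\subseteq C\subseteq G$, then $C=C'\oplus(C\cap H)$. For any module $M$ with $S=\operatorname{End}(M)$, the functor $\operatorname{Hom}(M,-)$ is an equivalence from $\operatorname{add}(M)$ to the category of finitely generated projective $S$-modules, and $\operatorname{Aut}(M^n)=\mathrm{GL}_n(S)$.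

\subsection*{Base change}
Any two finitely generated projective $R$-modules have the form $A=\varepsilon R^m$, $B=\eta R^m$ for a common $m$ and idempotents $\varepsilon,\eta\in M_m(R)$. Then $\operatorname{Hom}(A,B)=\eta M_m(R)\varepsilon$, acting by left multiplication on columns. Base change along a homomorphism $f\colon R\to R'$ applies $f$ entrywise: $A\otimes_RR'=f(\varepsilon)R'^m$, and likewise for maps. We denote base change by a bar when $f$ is clear. If $f$ is onto, then so is $\eta M_m(R)\varepsilon\to f(\eta)M_m(R')f(\varepsilon)$; in particular $\operatorname{End}(A\otimes R')$ is a quotient ring of $\operatorname{End}(A)$.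

\begin{lemma}\label{lem:glue}
Let $R$ be either the limit of a tower $(R_i)$ or a pullback $R_1\times_TR_2$. Let $A,B$ be finitely generated projective $R$-modules with base changes $A_i,B_i$ to $R_i$. Then $A\cong B$ if and only if there are isomorphisms $\alpha_i\colon A_i\to B_i$ that are compatible: $\overline{\alpha_{i+1}}=\alpha_i$ for all $i$ in the case of a tower, and $\alpha_1,\alpha_2$ have the same base change to $T$ in the case of a pullback.
\end{lemma}

\begin{proof}
The base changes of an isomorphism are compatible. Conversely, compatible matrices $\alpha_i\in\eta_iM_m(R_i)\varepsilon_i$ assemble to a matrix $\alpha\in M_m(R)$. The inverses $\alpha_i^{-1}\in\varepsilon_iM_m(R_i)\eta_i$ are compatible, because base change is a functor and inverses are unique, so they assemble to a matrix $\alpha'$. The identities $\alpha=\eta\alpha\varepsilon$, $\alpha'=\varepsilon\alpha'\eta$, $\alpha'\alpha=\varepsilon$, $\alpha\alpha'=\eta$ hold in every component, hence over $R$.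
\end{proof}

\subsection*{Exchange rings}

\begin{theorem}[\cite{Warfield,Nicholson}]\label{thm:exchange}
A ring $S$ is an exchange ring if and only if for each $x\in S$ there is an idempotent $p\in xS$ with $1-p\in(1-x)S$. Quotients of exchange rings, and endomorphism rings of finitely generated projective modules over exchange rings, are exchange rings. Regular rings are exchange rings.
\end{theorem}

\begin{lemma}\label{lem:refine}
Let $Z,C_1,\dots,C_n$ be finitely generated projective modules over an exchange ring with $Z\lesssim C_1\oplus\dots\oplus C_n$. Then $Z\cong Z_1\oplus\dots\oplus Z_n$ with $Z_j\lesssim C_j$.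
\end{lemma}

\begin{proof}
Let $Z$ be a summand of $G=\bigoplus C_j$. The exchange property gives $C_j'\subseteq C_j$ with $G=Z\oplus\bigoplus C_j'$. By the modular law $C_j=C_j'\oplus Z_j$ for some $Z_j$, and $Z\cong G/\bigoplus C_j'\cong\bigoplus Z_j$.
\end{proof}

A possibly non-unital ring $I$ is called \emph{exchange} if for every $x\in I$ there are an idempotent $e\in I$ and $r,s\in I$ with $e=xr=x+s-xs$.

\begin{theorem}[\cite{Ara}]\label{thm:extension}
A unital ring $D$ with an ideal $I$ is an exchange ring if and only if $I$ and $D/I$ are exchange and idempotents lift modulo $I$.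
\end{theorem}

\subsection*{Separativity}
If $A$ is finitely generated projective over $R$, then $\mathcal V(\operatorname{End}A)$ is the submonoid of $\mathcal V(R)$ formed by the classes in $\operatorname{add}(A)$. With Theorem~\ref{thm:exchange} this gives the following fact, which lets us replace automorphisms of modules by units of rings.

\begin{lemma}\label{lem:end}
If $R$ is a separative exchange ring and $A$ is a finitely generated projective $R$-module, then $\operatorname{End}(A)$ is a separative exchange ring.
\end{lemma}

Separativity allows one to cancel any summand that is small compared with both of the remaining ones. In a commutative monoid, $c\le d$ means $d=c+c'$ for some $c'$.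

\begin{lemma}\label{lem:cancel}
Suppose that $2a=a+b=2b$ implies $a=b$ in a commutative monoid. If $a+c=b+c$ with $c\le na$ and $c\le nb$ for some $n\ge1$, then $a=b$.
\end{lemma}

\begin{proof}
Write $c+c'=na$. Adding $c'$ to $a+c=b+c$ gives $(n+1)a=na+b$. We lower $n$. Suppose $n\ge2$, and put $p=na$, $q=(n-1)a+b$. Then $p+q=(n-1)a+(na+b)=2na=2p$. Since $2n-2\ge n$, we have $(2n-2)a+b=(2n-1)a$, so $2q=(2n-1)a+b=2na$. Thus $2p=p+q=2q$, so $p=q$, that is, $na=(n-1)a+b$. Descending in this way we reach $2a=a+b$. Exchanging the roles of $a$ and $b$ gives $2b=a+b$, and so $a=b$.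
\end{proof}

\subsection*{The group $K_1$}
Let $\mathrm{GL}(S)=\bigcup_n\mathrm{GL}_n(S)$, with $g$ identified with $g\oplus1$. Let $E_n(S)$ be the subgroup of $\mathrm{GL}_n(S)$ generated by the matrices $1+se_{jl}$ with $j\ne l$, $s\in S$, and $E(S)=\bigcup_nE_n(S)$. By Whitehead's lemma $E(S)$ is the commutator subgroup of $\mathrm{GL}(S)$, so $K_1(S)=\mathrm{GL}(S)/E(S)$ is an abelian group, functorial in $S$. We write it additively, and $[g]$ is the class of $g$. For a field $F$ the determinant gives $K_1(F)=F^\times$. The reason $K_1$ enters lifting problems is that generators of $E_n$ lift: for every ideal $I$ the map $E_n(S)\to E_n(S/I)$ is onto. We put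
\[
\mathrm{GL}_1^0(S)=\{v\in\mathrm{GL}_1(S):[v]=0\text{ in }K_1(S)\}.
\]
Thus $u\in\mathrm{GL}_1^0(S/I)$ means that $\operatorname{diag}(u,1,\dots,1)\in E_n(S/I)$ for some $n$, and then this matrix lifts to $E_n(S)$. The work lies in returning from size $n$ to size $1$.

\begin{theorem}[\cite{AGOR}]\label{thm:K1}
If $S$ is a separative exchange ring, then $\mathrm{GL}_1(S)\to K_1(S)$ is surjective.
\end{theorem}

\section{A model: operators modulo finite rank}\label{sec:model}

Let $V$ be an infinite-dimensional vector space over a field $k$, let $Q=\operatorname{End}_k(V)$, and let $\mathcal F\subset Q$ be the ideal of operators of finite rank. The ring $Q$ is regular: if $V=M\oplus\ker x=xV\oplus C$, then the operator that inverts $x|_M$ on $xV$ and vanishes on $C$ is an inner inverse of $x$. The finitely generated projective $Q$-modules correspond to the spaces in $\operatorname{add}(V)$, so $\mathcal V(Q)$ is the monoid of cardinals $\le\dim V$. If $2a=2b$ there, then either $a,b$ are both finite or $a=2a=2b=b$. So $Q$ is separative, although $Q\oplus Q\cong Q$.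

A linear map $x$ with finite-dimensional kernel and cokernel has an \emph{index} $\operatorname{ind}x=\dim\ker x-\dim\operatorname{coker}x$, which is additive under composition. It does not change under a perturbation of finite rank: if $x-x'$ has finite rank, then $x$ and $x'$ agree on the subspace $W=\ker(x-x')$ of finite codimension, and both have index $\operatorname{ind}(x|_W)+\operatorname{codim}W$. If $xy$ and $yx$ are congruent to $1$ modulo $\mathcal F$, then $\ker x\subseteq(1-yx)V$ and $xV\supseteq\ker(1-xy)$, so $x$ has an index. Applying this to $M_n(Q)=\operatorname{End}_k(V^n)$ we obtain homomorphisms $\mathrm{GL}_n(Q/\mathcal F)\to\mathbb Z$, compatible with $g\mapsto g\oplus1$, and hence a homomorphism $\operatorname{ind}\colon K_1(Q/\mathcal F)\to\mathbb Z$.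

\begin{example}[lifting units]\label{ex:index}
A unit $u$ of $Q/\mathcal F$ lifts to a unit of $Q$ if and only if $\operatorname{ind}u=0$. An invertible operator has index $0$. Conversely, let $x$ lift $u$, write $V=M\oplus\ker x=xV\oplus C$, and suppose $\dim\ker x=\dim C$. The operator that equals $x$ on $M$ and maps $\ker x$ isomorphically onto $C$ is invertible and differs from $x$ by an operator of finite rank. In particular every $u\in\mathrm{GL}_1^0(Q/\mathcal F)$ lifts. On the other hand, let $x$ be injective with image of codimension $1$. If $yx=1$, then $1-xy$ has rank $1$, so $\bar x$ is a unit of $Q/\mathcal F$; it has index $-1$ and does not lift.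
\end{example}

\begin{example}[gluing isomorphisms]\label{ex:double}
Let $D=Q\times_{Q/\mathcal F}Q=\{(a,b):a-b\in\mathcal F\}$, let $\varepsilon=(\varepsilon_1,\varepsilon_2)\in D$ be an idempotent with $\varepsilon_jV\cong V$, and let $B=\varepsilon D$. Both base changes $B_j=\varepsilon_jQ$ are isomorphic to $Q$. Is $B\cong D$? Write $\equiv$ for congruence modulo finite rank. Choose $\beta_j,\beta_j'\in Q$ with $\beta_j'\beta_j=1$, $\beta_j\beta_j'=\varepsilon_j$, and let $u$ be the class of $\beta_1'\beta_2$ in $Q/\mathcal F$; as $\varepsilon_1\equiv\varepsilon_2$, it is a unit with inverse the class of $\beta_2'\beta_1$. By Lemma~\ref{lem:glue}, an isomorphism $D\to B$ is a pair $(\beta_1w_1,\beta_2w_2)$ with units $w_j\in Q$ and $\beta_1w_1\equiv\beta_2w_2$, and this congruence is equivalent to $w_1w_2^{-1}\equiv\beta_1'\beta_2$. So $B\cong D$ if and only if $u$ lifts to a unit, that is, $\operatorname{ind}u=0$. For $\varepsilon=(1,1-\pi)$ with $\pi$ a projection of rank $1$ we may take $\beta_1=1$, and $\beta_2$ is injective with image of codimension $1$; hence $B\not\cong D$.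

Now suppose that there is an isomorphism $\varphi=(\varphi_1,\varphi_2)\colon D\oplus D\to B\oplus D$. Then $\varphi_j\colon V^2\to\varepsilon_jV\oplus V$ is bijective and $\varphi_1\equiv\varphi_2$. The operators $g_j=(\beta_j'\oplus1)\varphi_j$ on $V^2$ are invertible, and
\[
g_1g_2^{-1}=(\beta_1'\oplus1)\,\varphi_1\varphi_2^{-1}(\beta_2\oplus1)\equiv(\beta_1'\oplus1)(\beta_2\oplus1)=\beta_1'\beta_2\oplus1 .
\]
Therefore $\operatorname{ind}u=0$ and $B\cong D$.
\end{example}

The second example contains the plan: $\varphi$ controls the class of the unit $u$ that compares two isomorphisms, and the class decides whether $u$ lifts. Three things change in general. The index takes values in a group of projective modules, and index $0$ gives only a stable isomorphism between kernel and cokernel. The classes $[\bar g_j]$ need not be harmless, so the $\beta_j$ must be chosen to make them vanish. And in a tower the gluing is repeated infinitely often, so each step must preserve this choice. The next three sections treat these points in turn.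

\section{Lifting units of trivial class}\label{sec:lift}

\begin{proposition}\label{prop:lift}
Let $S$ be a separative exchange ring and $I$ an ideal. Every $u\in\mathrm{GL}_1^0(S/I)$ lifts to a unit of $S$.
\end{proposition}

Example~\ref{ex:index} shows that the condition $[u]=0$ cannot be dropped. Throughout this section $S$ is an exchange ring, $I$ is an ideal, $\equiv$ is congruence modulo $I$, and elements of $S$ are viewed as endomorphisms of the module $S$ by left multiplication.

\subsection*{Regular lifts and their index}
The role of finite-dimensional spaces is played by the class $\mathrm{FP}(I)$ of finitely generated projective $S$-modules $P$ with $P=PI$. It is closed under isomorphisms, finite direct sums and summands, because $(P\oplus P')I=PI\oplus P'I$. For an idempotent $h$ we have $hSI=hI$, so $hS\in\mathrm{FP}(I)$ if and only if $h\in I$. Let $G(I)$ be the Grothendieck group of the monoid of isomorphism classes in $\mathrm{FP}(I)$, and $\langle P\rangle$ the class of $P$. Then $\langle P\rangle=\langle P'\rangle$ if and only if $P\oplus Z\cong P'\oplus Z$ for some $Z\in\mathrm{FP}(I)$.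

In Example~\ref{ex:index} the kernel and the image of a lift have complements. In an exchange ring this must be required.

\begin{definition}
A \emph{regular lift} of a unit $u\in S/I$ is an element $c\in S$ that lifts $u$ and has an inner inverse.
\end{definition}

Let $c=cdc$ be a regular lift. Then $dc$ and $cd$ are idempotents, $\ker c=(1-dc)S$ and $cS=cdS$ are summands of $S$, and $\operatorname{coker}c\cong(1-cd)S$. As $\bar c$ is a unit, $\bar d=\bar c^{\,-1}$, so $1-dc$ and $1-cd$ lie in $I$. Hence $\ker c$ and $\operatorname{coker}c$ are in $\mathrm{FP}(I)$, and we define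
\[
\operatorname{ind}c=\langle\ker c\rangle-\langle\operatorname{coker}c\rangle\in G(I).
\]

\begin{lemma}\label{lem:basic}
Let $u\in S/I$ be a unit.
\begin{enumerate}
\item[(a)] Let $a\in S$ lift $u$, and let $S=M\oplus N$ with $N\in\mathrm{FP}(I)$. Suppose that $a$ is injective on $M$ and that $aM$ is a summand of $S$. Then $u$ has a regular lift with kernel $N$ and image $aM$.
\item[(b)] If $u$ has a regular lift $c$ with $\ker c\cong\operatorname{coker}c$, then $u$ lifts to a unit of $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e$ be the projection onto $M$ along $N$. Then $1-e\in I$, so $c=ae$ lifts $u$; it has kernel $N$ and image $aM$. A projection onto $aM$ followed by $(a|_M)^{-1}$ is an inner inverse of $c$.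

(b) Write $S=M\oplus\ker c=cS\oplus C$, and let $e$ be the projection onto $M$ along $\ker c$, so $1-e\in I$. Let $v$ be the automorphism of $S$ that equals $c$ on $M$ and maps $\ker c$ isomorphically onto $C$. It is a unit, and $v-c=(v-c)(1-e)\in I$.
\end{proof}

So we need a regular lift of $u$ whose kernel and cokernel are isomorphic. We first find one of index $0$.

\subsection*{Elimination}
We start from an invertible matrix that lifts $\operatorname{diag}(u,1,\dots,1)$ and eliminate rows and columns. A diagonal entry is invertible only modulo $I$, so the pivot is a regular lift cut out of it; its kernel and cokernel are left over and must be carried through the induction. This is the reason for the modules $P,P'$ below.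

\begin{lemma}\label{lem:eliminate}
Let $P,P'\in\mathrm{FP}(I)$, and let $\varphi\colon S^n\oplus P\to S^n\oplus P'$ be an isomorphism whose corner $(\varphi_{jl})\in M_n(S)$ reduces modulo $I$ to $\operatorname{diag}(u_1,\dots,u_n)$ with units $u_j\in S/I$. Then there are regular lifts $c_j$ of $u_j$ with $\langle P\rangle+\sum_j\operatorname{ind}c_j=\langle P'\rangle$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ we have $P\cong P'$. Let $n\ge1$, let $a=\varphi_{nn}$, and let $b\in S$ lift $u_n^{-1}$. By Theorem~\ref{thm:exchange} there is an idempotent $p=abs$ with $1-p\in(1-ab)S\subseteq I$. Put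
\[
r=bsp,\qquad e=ra,\qquad c=pa .
\]
Then $ar=p^2=p$ and $rp=r$. Hence $e^2=r(ar)a=rpa=e$, $er=r(ar)=r$, $c=ara=ae$, $rc=rpa=e$ and $cr=p\,ar=p$. So $c\in pSe$ and $r\in eSp$ induce mutually inverse isomorphisms between $eS$ and $pS$. Also $crc=pc=c$ and $c\equiv a$. Thus $c$ is a regular lift of $u_n$ with kernel $N=(1-e)S$ and cokernel isomorphic to $C=(1-p)S$, both in $\mathrm{FP}(I)$.

Split the $n$-th summand $S$ of the source as $eS\oplus N$ and that of the target as $pS\oplus C$. The source becomes $eS\oplus X$ with $X=S^{n-1}\oplus(N\oplus P)$ and the target $pS\oplus Y$ with $Y=S^{n-1}\oplus(C\oplus P')$. The component $eS\to pS$ of $\varphi$ is $x\mapsto pax=cx$, so $\varphi=\left(\begin{smallmatrix}c&\beta\\ \gamma&\delta\end{smallmatrix}\right)$ with $c$ invertible, and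
\[
\begin{pmatrix}1&0\\-\gamma r&1\end{pmatrix}\begin{pmatrix}c&\beta\\ \gamma&\delta\end{pmatrix}\begin{pmatrix}1&-r\beta\\0&1\end{pmatrix}=\begin{pmatrix}c&0\\0&\delta-\gamma r\beta\end{pmatrix}.
\]
Hence $\delta-\gamma r\beta\colon X\to Y$ is an isomorphism. For $j,l<n$ its $(j,l)$ entry is $\varphi_{jl}-\varphi_{jn}r\varphi_{nl}\equiv\varphi_{jl}$, because $\varphi_{nl}\in I$. The induction hypothesis gives regular lifts $c_1,\dots,c_{n-1}$ with $\langle N\oplus P\rangle+\sum_{j<n}\operatorname{ind}c_j=\langle C\oplus P'\rangle$. Take $c_n=c$.
\end{proof}

\subsection*{Additivity}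
Elimination produces $n$ regular lifts, and we want one. The product $c'c$ of two regular lifts need not be regular, because $\ker c'$ may sit badly with respect to $cS$. The exchange property finds a large summand of $cS$ on which $c'$ behaves well.

\begin{lemma}\label{lem:compose}
If $c,c'$ are regular lifts of $u,u'$, then $u'u$ has a regular lift $c''$ with $\operatorname{ind}c''=\operatorname{ind}c+\operatorname{ind}c'$.
\end{lemma}

\begin{proof}
Let $N=\ker c$, $N'=\ker c'$, and write $S=M\oplus N=cS\oplus C=c'S\oplus C'$. The exchange property of the summand $N'$, applied to $S=cS\oplus C$, gives $S=N'\oplus A_0\oplus B$ with $A_0\subseteq cS$ and $B\subseteq C$. By the modular law $cS=A_0\oplus A_1$ for some $A_1$, and $B$ is a summand of $C$, so $B\in\mathrm{FP}(I)$. Computing $S/A_0$ in two ways gives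
\begin{equation}\label{eq:swap}
N'\oplus B\cong A_1\oplus C ,
\end{equation}
so $A_1\in\mathrm{FP}(I)$. Since $c$ maps $M$ isomorphically onto $cS$, we have $M=M_0\oplus M_1$ with $cM_j=A_j$. Since $A_0\oplus B$ is a complement of $\ker c'$, the map $c'$ is injective on it and $c'S=c'A_0\oplus c'B$. Therefore $c'c$, which lifts $u'u$, is injective on $M_0$ with image $c'A_0$, and
\[
S=M_0\oplus(M_1\oplus N)=c'A_0\oplus(c'B\oplus C').
\]
Lemma~\ref{lem:basic}(a) gives a regular lift $c''$ with kernel isomorphic to $A_1\oplus N$ and cokernel isomorphic to $B\oplus C'$. By \eqref{eq:swap}, $\langle A_1\rangle-\langle B\rangle=\langle N'\rangle-\langle C\rangle$, so $\operatorname{ind}c''=\langle N\rangle-\langle C\rangle+\langle N'\rangle-\langle C'\rangle$.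
\end{proof}

\subsection*{From index zero to a unit}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
For some $n$ the matrix $\operatorname{diag}(u,1,\dots,1)$ lies in $E_n(S/I)$ and lifts to $g\in E_n(S)$. Lemma~\ref{lem:eliminate}, with $\varphi=g$ and $P=P'=0$, gives regular lifts of $u,1,\dots,1$ whose indices add up to $0$. Applying Lemma~\ref{lem:compose} $n-1$ times, we get a regular lift $c$ of $u$ of index $0$. Write $S=M\oplus N=cS\oplus C$ with $N=\ker c$. Then
\[
N\oplus Z\cong C\oplus Z\quad\text{for some }Z\in\mathrm{FP}(I).
\]
To cancel $Z$ by Lemma~\ref{lem:cancel} we would need $Z\lesssim N^m$ and $Z\lesssim C^m$, and there is no reason for this; $N$ may even be $0$. We therefore shrink $c$, moving a summand $X$ of $M$ into the kernel and $cX$ into the cokernel. The summand $X$ must be large enough to dominate $Z$, and it must lie in $\mathrm{FP}(I)$ so that the new element still lifts $u$.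

Let $Z\lesssim S^m$ with $m\ge1$. We have $S^m\cong N^m\oplus M^m$ and, as $cS\cong M$, also $S^m\cong C^m\oplus M^m$. Lemma~\ref{lem:refine} gives
\[
Z\cong Z'\oplus Z_1\oplus\dots\oplus Z_m\cong Z''\oplus Z_{m+1}\oplus\dots\oplus Z_{2m}
\]
with $Z'\lesssim N^m$, $Z''\lesssim C^m$ and $Z_j\lesssim M$. The $Z_j$ are in $\mathrm{FP}(I)$, being summands of $Z$. We construct summands $0=X_0\subseteq X_1\subseteq\dots\subseteq X_{2m}$ of $M$ in $\mathrm{FP}(I)$ with $Z_j\lesssim X_j$. Given $M=X_j\oplus H_j$, Lemma~\ref{lem:refine} gives $Z_{j+1}\cong Y\oplus Y'$ with $Y\lesssim X_j$ and $Y'\lesssim H_j$. Let $X_{j+1}=X_j\oplus W$ with $W$ a summand of $H_j$ isomorphic to $Y'$. Then $Z_{j+1}\lesssim X_{j+1}$, and $X_{j+1}\in\mathrm{FP}(I)$ because $Y'\lesssim Z_{j+1}$. Put $X=X_{2m}$; then $Z_j\lesssim X$ for all $j$.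

Write $M=M_0\oplus X$. Then $S=M_0\oplus(X\oplus N)=cM_0\oplus(cX\oplus C)$, and Lemma~\ref{lem:basic}(a) gives a regular lift $c_0$ of $u$ with kernel $N\oplus X$ and cokernel isomorphic to $C\oplus X$. Now $(N\oplus X)\oplus Z\cong(C\oplus X)\oplus Z$, with $Z\lesssim(N\oplus X)^m$ and $Z\lesssim(C\oplus X)^m$. Since $S$ is separative, Lemma~\ref{lem:cancel} applies in $\mathcal V(S)$ and gives $N\oplus X\cong C\oplus X$. By Lemma~\ref{lem:basic}(b), $u$ lifts to a unit.
\end{proof}

\section{Normalized isomorphisms and pullbacks}\label{sec:pullback}

To apply Proposition~\ref{prop:lift} to the unit that compares two isomorphisms $A\to B$, we must know that its class vanishes. Let $A,B$ be finitely generated projective modules over a ring $R$, let $S=\operatorname{End}(A)$, and fix an isomorphism $\varphi\colon A\oplus A\to B\oplus A$. For an isomorphism $\alpha\colon A\to B$ the map $(\alpha\oplus1)^{-1}\varphi$ lies in $\operatorname{Aut}(A^2)=\mathrm{GL}_2(S)$. We define the \emph{discrepancy} of $\alpha$ and the set of \emph{normalized} isomorphisms by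
\[
\Delta_\varphi(\alpha)=[(\alpha\oplus1)^{-1}\varphi]\in K_1(S),\qquad X(\varphi)=\{\alpha\in\operatorname{Iso}(A,B):\Delta_\varphi(\alpha)=0\}.
\]

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] Let $\beta\in X(\varphi)$ and $v\in\mathrm{GL}_1(S)$. Then $\beta v\in X(\varphi)$ if and only if $[v]=0$. In particular $\beta^{-1}\alpha\in\mathrm{GL}_1^0(S)$ for all $\alpha,\beta\in X(\varphi)$.
\item[(b)] Base change along any ring homomorphism $R\to R'$ maps $X(\varphi)$ into $X(\bar\varphi)$.
\item[(c)] If $R$ is a separative exchange ring and $A\cong B$, then $X(\varphi)\ne\emptyset$.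
\end{enumerate}
\end{lemma}

\begin{proof}
For any isomorphism $\beta\colon A\to B$ and unit $v\in S$ we have $(\beta v\oplus1)^{-1}\varphi=(v\oplus1)^{-1}(\beta\oplus1)^{-1}\varphi$, so
\begin{equation}\label{eq:shift}
\Delta_\varphi(\beta v)=\Delta_\varphi(\beta)-[v].
\end{equation}
This proves (a). Base change gives a ring homomorphism $S\to\operatorname{End}(A\otimes R')$, and the induced map on $K_1$ sends $\Delta_\varphi(\alpha)$ to $\Delta_{\bar\varphi}(\bar\alpha)$; this proves (b). For (c), take any isomorphism $\beta$. By Lemma~\ref{lem:end} and Theorem~\ref{thm:K1}, $\Delta_\varphi(\beta)=[v]$ for a unit $v\in S$, and then $\beta v\in X(\varphi)$ by \eqref{eq:shift}.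
\end{proof}

The argument of Example~\ref{ex:double} now works in general.

\begin{proposition}\label{prop:pullback}
Let $R_1\xrightarrow{\ \pi\ }T\xleftarrow{\ \rho\ }R_2$ be ring homomorphisms with $\pi$ surjective and $R_1,R_2$ separative exchange rings. Then $R_1\times_TR_2$ is separative.
\end{proposition}

\begin{proof}
Let $A,B$ be finitely generated projective modules over $R=R_1\times_TR_2$ with $A\oplus A\cong A\oplus B\cong B\oplus B$, and fix an isomorphism $\varphi\colon A\oplus A\to B\oplus A$. Subscripts $1,2,T$ denote base changes; the two composites $R\to R_j\to T$ agree. Base change preserves the relations between $A$ and $B$, so $A_j\cong B_j$ by separativity of $R_j$. By Lemma~\ref{lem:normal}(c) choose $\beta_j\in X(\varphi_j)$ for $j=1,2$. Their base changes $\bar\beta_1,\bar\beta_2$ lie in $X(\varphi_T)$ by (b), so $u=\bar\beta_1^{\,-1}\bar\beta_2\in\mathrm{GL}_1^0(\operatorname{End}A_T)$ by (a). The ring $\operatorname{End}(A_1)$ is separative exchange, and it maps onto $\operatorname{End}(A_T)$ because $\pi$ is onto. By Proposition~\ref{prop:lift}, $u$ lifts to $v\in\operatorname{Aut}(A_1)$.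 Then $\overline{\beta_1v}=\bar\beta_2$, and Lemma~\ref{lem:glue} applied to $(\beta_1v,\beta_2)$ gives $A\cong B$.
\end{proof}

\section{From pullbacks to towers}\label{sec:towers}

In the last proof the corrected isomorphism $\beta_1v$ need not be normalized, since nothing is known about $[v]$. For one gluing this does not matter. In a tower the corrected isomorphism is the input of the next step, so we need $[v]=0$. If $v_0$ is any unit lifting $u$, we may replace it by $z^{-1}v_0$ for a unit $z\equiv1$ modulo $I$, and we want $[z]=[v_0]$. Theorem~\ref{thm:K1} represents classes by units, but says nothing about congruences. The way to build a congruence into it is to apply it to the ring of pairs of congruent elements, which is separative by Proposition~\ref{prop:pullback}.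

\begin{proposition}\label{prop:key}
Let $S$ be a separative exchange ring and $I$ an ideal. Then $\mathrm{GL}_1^0(S)\to\mathrm{GL}_1^0(S/I)$ is surjective.
\end{proposition}

\begin{proof}
Let $D=S\times_{S/I}S=\{(a,b)\in S\times S:a-b\in I\}$. It is separative by Proposition~\ref{prop:pullback}. We show that it is an exchange ring. The first projection $D\to S$ has kernel $0\times I\cong I$ and is split by the diagonal, so idempotents lift along it. By Theorem~\ref{thm:extension} it suffices to show that the non-unital ring $I$ is exchange. Let $x\in I$. Theorem~\ref{thm:exchange} gives an idempotent $e=xr$ with $1-e=(1-x)t$, where $r,t\in S$. Then $e\in I$, and $r'=re\in I$ satisfies $xr'=e$. Put $s=1-t$. From $t=1-e+xt$ we get $s=e-xt\in I$, and $1-e=(1-x)(1-s)$ says that $e=x+s-xs$.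

Let $u\in\mathrm{GL}_1^0(S/I)$. By Proposition~\ref{prop:lift} it lifts to a unit $v_0\in S$. For some $n$ the matrix $\operatorname{diag}(u,1,\dots,1)$ also lifts to some $g\in E_n(S)$. Put $w=\operatorname{diag}(v_0,1,\dots,1)g^{-1}\in\mathrm{GL}_n(S)$. Then $[w]=[v_0]$, and $w$ and $w^{-1}$ are congruent to $1$ modulo $I$, so $(1,w)\in\mathrm{GL}_n(D)$. By Theorem~\ref{thm:K1} for $D$, there is a unit $(a,b)$ of $D$ with the same class in $K_1(D)$. Applying the two projections $D\to S$, we get $[a]=0$ and $[b]=[v_0]$ in $K_1(S)$, and $a\equiv b$ modulo $I$. So $z=ba^{-1}$ is a unit with $z\equiv1$ and $[z]=[v_0]$. Then $v=z^{-1}v_0$ lifts $u$ and $[v]=0$.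
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R=\varprojlim R_i$. It is regular, respectively exchange, by Theorem~\ref{thm:known}. Regular rings are exchange rings, so for separativity we assume that all $R_i$ are separative exchange rings. Let $A,B$ be finitely generated projective $R$-modules with $A\oplus A\cong A\oplus B\cong B\oplus B$, and fix an isomorphism $\varphi\colon A\oplus A\to B\oplus A$. Let $A_i,B_i,\varphi_i$ be the base changes to $R_i$, and put $S_i=\operatorname{End}(A_i)$ and $X_i=X(\varphi_i)$. A bar denotes base change along $f_i$. Each $S_i$ is a separative exchange ring by Lemma~\ref{lem:end}, and $S_{i+1}\to S_i$ is onto because $f_i$ is.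

Since $R_i$ is separative, $A_i\cong B_i$, so $X_i\neq\emptyset$ by Lemma~\ref{lem:normal}(c). Since $\overline{\varphi_{i+1}}=\varphi_i$, base change maps $X_{i+1}$ into $X_i$ by Lemma~\ref{lem:normal}(b). This map is onto. Indeed, let $\alpha\in X_i$ and pick any $\beta\in X_{i+1}$. Then $\bar\beta,\alpha\in X_i$, so $u=\bar\beta^{-1}\alpha\in\mathrm{GL}_1^0(S_i)$ by Lemma~\ref{lem:normal}(a). By Proposition~\ref{prop:key}, $u$ lifts to $v\in\mathrm{GL}_1^0(S_{i+1})$. Then $\beta v\in X_{i+1}$ by Lemma~\ref{lem:normal}(a), and $\overline{\beta v}=\bar\beta u=\alpha$.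

Starting from any $\alpha_1\in X_1$ and lifting successively, we obtain a compatible sequence of isomorphisms $\alpha_i\colon A_i\to B_i$. By Lemma~\ref{lem:glue}, $A\cong B$.
\end{proof}

\begin{remark}
Surjectivity of the $f_i$ is used to present $S_i$ as a quotient of $S_{i+1}$, so that elementary matrices lift. Separativity of the levels is used three times: for $A_i\cong B_i$, to cancel $Z$ in Proposition~\ref{prop:lift}, and in Theorem~\ref{thm:K1}. The exchange property produces, composes and shrinks regular lifts, and it is the other hypothesis of Theorem~\ref{thm:K1}. The proof of separativity does not use that $R$ is regular or exchange.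
\end{remark}

\section{Modules that are isomorphic at every level}\label{sec:fibers}

In this section $(R_i,f_i)$ is a tower of separative exchange rings with surjective maps and $R=\varprojlim R_i$. We measure how far the isomorphisms $A_i\cong B_i$ alone are from forcing $A\cong B$. For a tower $(G_i)$ of abelian groups,
\[
\varprojlim\nolimits^1G_i=\operatorname{coker}\Big(\prod G_i\to\prod G_i,\quad(\xi_i)\mapsto(\overline{\xi_{i+1}}-\xi_i)\Big).
\]
A map of towers induces a map on $\varprojlim^1$, which is onto if the maps at all levels are onto.

Fix a finitely generated projective $R$-module $A$, and let $S_i=\operatorname{End}(A_i)$. Let $B$ be finitely generated projective with $B_i\cong A_i$ for all $i$. Choose isomorphisms $\alpha_i\colon A_i\to B_i$. Their failure to be compatible is recorded by the units $t_i=\alpha_i^{-1}\overline{\alpha_{i+1}}\in\mathrm{GL}_1(S_i)$. Let $\kappa_A(B)$ be the class of $([t_i])_i$ in $\varprojlim^1K_1(S_i)$. Replacing $\alpha_i$ by $\alpha_is_i$ with units $s_i\in S_i$ replaces $t_i$ by $s_i^{-1}t_i\overline{s_{i+1}}$, which changes $[t_i]$ by $\overline{[s_{i+1}]}-[s_i]$.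 So $\kappa_A(B)$ does not depend on the $\alpha_i$. If $\gamma\colon B\to B'$ is an isomorphism, the maps $\gamma_i\alpha_i$ give the same $t_i$, so $\kappa_A(B)$ depends only on the isomorphism class of $B$.

\begin{theorem}\label{thm:fibers}
Let $A$ be a finitely generated projective $R$-module and $S_i=\operatorname{End}(A_i)$.
\begin{enumerate}
\item[(a)] The natural map $\kappa_A$ is a bijection from the set of isomorphism classes of finitely generated projective $R$-modules $B$ with $B_i\cong A_i$ for all $i$ onto $\varprojlim^1K_1(S_i)$, and $\kappa_A(A)=0$.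
\item[(b)] Let $B,C$ be finitely generated projective with $A\oplus C\cong B\oplus C$. Suppose that for each $i$ there is $n_i\ge1$, possibly unbounded in $i$, with $C_i\lesssim A_i^{n_i}$ and $C_i\lesssim B_i^{n_i}$. Then $A\cong B$.
\end{enumerate}
\end{theorem}

Part (b) with $C=A$ and $n_i=2$ gives the separativity of $R$ again. Its proof uses Morita invariance of $K_1$ in the following form.

\begin{lemma}\label{lem:morita}
Let $A,C$ be modules over a ring with $C\in\operatorname{add}(A)$. The maps $\operatorname{Aut}(A^m)\to\operatorname{Aut}((A\oplus C)^m)$, $g\mapsto g\oplus1_{C^m}$, induce an isomorphism $K_1(\operatorname{End}A)\to K_1(\operatorname{End}(A\oplus C))$.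
\end{lemma}

\begin{proof}
For $N\in\operatorname{add}(A)$ and $g\in\operatorname{Aut}(N)$, choose an isomorphism $\sigma\colon N\oplus N'\to A^m$ and put $[g]_A=[\sigma(g\oplus1)\sigma^{-1}]\in K_1(\operatorname{End}A)$. If $N\oplus N''\cong A^{m'}$ is another choice, then on $N\oplus N'\oplus N\oplus N''\cong A^{m+m'}$ the automorphisms $g\oplus1\oplus1\oplus1$ and $1\oplus1\oplus g\oplus1$ are conjugate; so $[g]_A$ is well defined. It is additive in $g$, invariant under $g\mapsto g\oplus1$, and invariant under conjugation by isomorphisms $N\to N_1$. Let $A'=A\oplus C$, so $\operatorname{add}(A')=\operatorname{add}(A)$. The homomorphism $g\mapsto[g]_{A'}$ from $\mathrm{GL}(\operatorname{End}A)$ to an abelian group factors through $K_1(\operatorname{End}A)$, and likewise with $A$ and $A'$ exchanged. The two maps are mutually inverse because $[\sigma(g\oplus1)\sigma^{-1}]_A=[g]_A$ and symmetrically. For $g\in\operatorname{Aut}(A^m)$ the choice $N'=C^m$ gives $[g]_{A'}=[g\oplus1_{C^m}]$.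
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}]
(a) Taking $\alpha_i=1$ gives $\kappa_A(A)=0$.

\emph{Injectivity.} Let $\kappa_A(B)=\kappa_A(B')$, computed from $\alpha_i,t_i$ and $\alpha_i',t_i'$. Then $[t_i']-[t_i]=\overline{\xi_{i+1}}-\xi_i$ for some $\xi_i\in K_1(S_i)$. By Theorem~\ref{thm:K1}, $\xi_i=[s_i]$ with units $s_i\in S_i$, and after replacing $\alpha_i$ by $\alpha_is_i$ we have $[t_i]=[t_i']$ for all $i$. Put $g_1=1$. Given $g_i\in\mathrm{GL}_1^0(S_i)$, the unit $t_i'^{-1}g_it_i$ has trivial class, so by Proposition~\ref{prop:key} it lifts to some $g_{i+1}\in\mathrm{GL}_1^0(S_{i+1})$. The isomorphisms $\gamma_i=\alpha_i'g_i\alpha_i^{-1}\colon B_i\to B_i'$ satisfy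
\[
\overline{\gamma_{i+1}}=\alpha_i't_i'\,\overline{g_{i+1}}\,t_i^{-1}\alpha_i^{-1}=\alpha_i'g_i\alpha_i^{-1}=\gamma_i ,
\]
so $B\cong B'$ by Lemma~\ref{lem:glue}.

\emph{Surjectivity.} Let $(\xi_i)\in\prod K_1(S_i)$, and choose units $t_i\in S_i$ with $[t_i]=\xi_i$ by Theorem~\ref{thm:K1}. With $A=\varepsilon R^m$, let $a\mapsto\bar a$ be the map $A_{i+1}\to A_i$ that applies $f_i$ entrywise, so that $A=\varprojlim A_i$. We twist this limit by the $t_i$:
\begin{equation}\label{eq:twist}
B=\Big\{(a_i)\in\prod A_i:\ a_i=t_i\overline{a_{i+1}}\Big\},\qquad B^-=\Big\{(a_i)\in\prod A_i:\ a_i=t_i^{-1}\overline{a_{i+1}}\Big\}.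
\end{equation}
These are $R$-modules. The module $B^-$ serves as a complement: the twist of $B\oplus B^-$ is $\tau_i=\operatorname{diag}(t_i,t_i^{-1})$, which is elementary and can therefore be undone. Indeed, for a unit $t$,
\[
\omega(t)=\begin{pmatrix}1&t\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-t^{-1}&1\end{pmatrix}\begin{pmatrix}1&t\\0&1\end{pmatrix}=\begin{pmatrix}0&t\\-t^{-1}&0\end{pmatrix},\qquad\omega(t)\omega(-1)=\operatorname{diag}(t,t^{-1}).
\]
Since $E_2(S_{i+1})\to E_2(S_i)$ is onto, we can choose $h_1=1$ and $h_{i+1}\in E_2(S_{i+1})$ with $\overline{h_{i+1}}=\tau_i^{-1}h_i$. For $x_i\in A_i^2$ and $y_i=h_ix_i$ we have $\tau_i\overline{y_{i+1}}=h_i\overline{x_{i+1}}$, so $y_i=\tau_i\overline{y_{i+1}}$ if and only if $x_i=\overline{x_{i+1}}$. Hence $(x_i)\mapsto(h_ix_i)$ is an isomorphism $h\colon A\oplus A\to B\oplus B^-$, and $B$ is finitely generated projective.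

The map $R\to R_i$ is onto, as all $f_j$ are; let $J_i$ be its kernel, so that base change to $R_i$ is reduction modulo $J_i$. The $i$-th coordinates define maps $\mu_i\colon B_i=B/BJ_i\to A_i$ and $\mu_i^-\colon B^-/B^-J_i\to A_i$. The composite of $\mu_i\oplus\mu_i^-$ with the reduction of $h$ modulo $J_i$ is the automorphism $h_i$ of $A_i^2$. So $\mu_i\oplus\mu_i^-$ is bijective, and hence so is $\mu_i$. The base change $\overline{\mu_{i+1}}\colon B_i\to A_i$ sends the class of $(a_j)_j$ to $\overline{a_{i+1}}$, so the relation $a_i=t_i\overline{a_{i+1}}$ says $\mu_i=t_i\overline{\mu_{i+1}}$. With $\alpha_i=\mu_i^{-1}$ this reads $\alpha_i^{-1}\overline{\alpha_{i+1}}=t_i$, and $\kappa_A(B)$ is the class of $(\xi_i)$.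

(b) Lemma~\ref{lem:cancel} in $\mathcal V(R_i)$ gives $A_i\cong B_i$ for all $i$, so $\kappa_A(B)$ is defined; let $\alpha_i,t_i$ be as in its definition. Computed with the isomorphisms $\alpha_i\oplus1$, the element $\kappa_{A\oplus C}(B\oplus C)$ is the class of $([t_i\oplus1])_i$. It is $0$, because $B\oplus C\cong A\oplus C$. The isomorphisms $K_1(S_i)\to K_1(\operatorname{End}(A_i\oplus C_i))$ of Lemma~\ref{lem:morita} commute with base change, by their formula, so they induce an isomorphism on $\varprojlim^1$ that sends $\kappa_A(B)$ to $\kappa_{A\oplus C}(B\oplus C)=0$. Thus $\kappa_A(B)=0=\kappa_A(A)$, and $B\cong A$ by (a).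
\end{proof}

The group in Theorem~\ref{thm:fibers}(a) can be nonzero, even for regular rings. To see this we want a tower in which each new level prevents more units of a fixed field from lifting. Section~\ref{sec:model} suggests how: turn the order of vanishing of a rational function at a point into the index of an operator, and add one point at each level.

\begin{example}\label{ex:toeplitz}
Let $k$ be a field with distinct elements $\lambda_1,\lambda_2,\dots$, and let $F=k(t)$ and $s_j=t-\lambda_j$. Expansion at $\lambda_j$ embeds $F$ in $k((s_j))$; let $v_j$ be the $s_j$-adic valuation. Put $V_j=k[[s_j]]$ and $Q_j=\operatorname{End}_k(V_j)$, and let $\mathcal F_j\subset Q_j$ be the ideal of operators of finite rank. Let $q_j$ be the projection of $k((s_j))$ onto $V_j$ along $s_j^{-1}k[s_j^{-1}]$. For $f\in F$ let $T^{(j)}_f\in Q_j$ be multiplication by $f$ followed by $q_j$. This is additive in $f$, $T^{(j)}_1=1$, and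
\[
T^{(j)}_fT^{(j)}_g-T^{(j)}_{fg}=-q_jf(1-q_j)g|_{V_j}
\]
has finite rank, because $(1-q_j)gV_j$ lies in the span of the finitely many $s_j^{l}$ with $v_j(g)\le l<0$. So $f\mapsto T_f^{(j)}$ induces a ring homomorphism $F\to Q_j/\mathcal F_j$. Write $f\neq0$ as $s_j^nf_0$ with $n=v_j(f)$ and $f_0$ a unit of $k[[s_j]]$. Then $T_f^{(j)}$ is the invertible multiplication by $f_0$ followed by $T^{(j)}_{s_j^n}$, which is injective with cokernel of dimension $n$ if $n\ge0$ and surjective with kernel of dimension $-n$ if $n\le0$. Hence $\operatorname{ind}T_f^{(j)}=-v_j(f)$.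

Let $R_0=F$ and
\[
R_i=\{(f,x_1,\dots,x_i)\in F\times Q_1\times\dots\times Q_i:\ x_j-T_f^{(j)}\in\mathcal F_j\text{ for all }j\}.
\]
The projection $R_{i+1}\to R_i$ is onto, since $(f,x_1,\dots,x_i)$ lifts to $(f,x_1,\dots,x_i,T_f^{(i+1)})$. Its kernel is $\mathcal F_{i+1}$, an ideal of the regular ring $Q_{i+1}$, so \eqref{eq:inner} and induction show that every $R_i$ is regular. Moreover $R_{i+1}$ is the pullback of $R_i\to Q_{i+1}/\mathcal F_{i+1}\leftarrow Q_{i+1}$, the second map is onto, and $Q_{i+1}$ is separative by Section~\ref{sec:model}. By Proposition~\ref{prop:pullback} and induction from the field $R_0$, every $R_i$ is separative.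

By Theorem~\ref{thm:K1}, the image of $K_1(R_i)\to K_1(F)=F^\times$ consists of the $f$ that lift to units of $R_i$. If $(f,x_1,\dots,x_i)$ is a unit, then $-v_j(f)=\operatorname{ind}T_f^{(j)}=\operatorname{ind}x_j=0$ for $j\le i$. Conversely, if $v_j(f)=0$ for $j\le i$, then $T_f^{(j)}$ is multiplication by a unit of $k[[s_j]]$, and $(f,T_f^{(1)},\dots,T_f^{(i)})$ is a unit with inverse $(f^{-1},T_{f^{-1}}^{(1)},\dots,T_{f^{-1}}^{(i)})$. So the image is $\Gamma_i=\{f\in F^\times:v_1(f)=\dots=v_i(f)=0\}$, and $\varprojlim^1K_1(R_i)$ maps onto $\varprojlim^1\Gamma_i$, formed with the inclusions $\Gamma_{i+1}\subseteq\Gamma_i$.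

We claim that $\varprojlim^1\Gamma_i\cong\mathbb Z^{\mathbb N}/\mathbb Z^{(\mathbb N)}$, where $\mathbb Z^{(\mathbb N)}$ is the group of finitely supported sequences. Send $(\gamma_i)\in\prod\Gamma_i$ to $(n_j)_j$ with $n_j=\sum_{i<j}v_j(\gamma_i)$. Since $v_j(s_l)=0$ for $l\ne j$, the family $\gamma_i=s_{i+1}^{m_{i+1}}$ goes to $(0,m_2,m_3,\dots)$, so the map to $\mathbb Z^{\mathbb N}/\mathbb Z^{(\mathbb N)}$ is onto. If $\gamma_i=\xi_{i+1}/\xi_i$ with $\xi_i\in\Gamma_i$, then $n_j=v_j(\xi_j)-v_j(\xi_1)=-v_j(\xi_1)$, which vanishes for almost all $j$ because a rational function has finitely many zeros and poles. Conversely, if $(n_j)$ has finite support, put $\xi_1=\prod_js_j^{-n_j}$, which is in $\Gamma_1$ as $n_1=0$, and $\xi_{i+1}=\xi_1\gamma_1\cdots\gamma_i$. For $j\le i+1$ we have $v_j(\xi_{i+1})=-n_j+n_j=0$, since $v_j(\gamma_l)=0$ for $l\ge j$; so $\xi_{i+1}\in\Gamma_{i+1}$ and $\gamma_i=\xi_{i+1}/\xi_i$. This proves the claim.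

Thus $\varprojlim^1K_1(R_i)\ne0$. By Theorem~\ref{thm:fibers}(a) with $A=R=\varprojlim R_i$, there are finitely generated projective modules $B\not\cong R$ with $B_i\cong R_i$ for every $i$. One of them is given by \eqref{eq:twist} with $t_i\in R_i$ the unit over $s_{i+1}\in\Gamma_i$ found above, whose class maps to that of $(0,1,1,\dots)$. By Theorem~\ref{thm:fibers}(b) with $C=R$, no such $B$ satisfies $R\oplus R\cong R\oplus B$. So the separativity of the limit is not a formal consequence of the isomorphisms $A_i\cong B_i$: the isomorphism $\varphi$ over $R$ is needed.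
\end{example}

\begin{thebibliography}{9}

\bibitem{Ara}
Ara, \emph{Extensions of exchange rings}, J. Algebra \textbf{197} (1997).

\bibitem{AGOPP}
Pere Ara, Ken Goodearl, Kevin C. O'Meara, Enrique Pardo, Francesc Perera, \emph{Regular Ring Properties Degraded Through Inverse Limits}, arXiv:2405.06837 (2024).

\bibitem{AGOR}
Ara, Goodearl, O'Meara, Raphael, \emph{$K_1$ of separative exchange rings and $C^*$-algebras with real rank zero}, Pacific J. Math. \textbf{195} (2000).

\bibitem{Nicholson}
Nicholson, Trans. AMS \textbf{229} (1977).

\bibitem{Warfield}
Warfield, Math. Ann. \textbf{199} (1972).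

\end{thebibliography}
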